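\title{A non-surjective epimorphism of Hopf algebras with bijective antipode}

\begin{abstract}
We show that over every field an epimorphism $H\to K$ of Hopf algebras need not be surjective, even when both $H$ and $K$ have bijective antipode. In our example $K$ is the universal Hopf algebra with bijective antipode that coacts on three vector spaces and fixes a tensor in their tensor product and a vector in the third space, and $H\subsetneq K$ is generated by the coefficients of the first space; it is the free Hopf algebra with bijective antipode on the $5\times5$ matrix coalgebra. The inclusion is even an epimorphism of algebras. This follows from a linear rigidity property of the tensor, while $H\ne K$ follows from a basis of $K$ given by the Diamond Lemma. We also show that a Hopf algebra map $f:H\to K$ between Hopf algebras with bijective antipode that is an epimorphism of algebras is surjective if and only if $K$ is flat, on the left or on the right, over the image $f(H)$.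
\end{abstract}

\section{Introduction}

Let $k$ be a field and let $\mathrm{HopfAlg}$ be the category of Hopf algebras over $k$. A Hopf algebra map $f:H\to K$ is an \emph{epimorphism} in $\mathrm{HopfAlg}$ if, for every Hopf algebra $L$, two Hopf algebra maps $g_1,g_2:K\to L$ with $g_1f=g_2f$ are equal. We call $f$ an \emph{epimorphism of algebras} if the same holds for all algebra maps $g_1,g_2$ from $K$ to an arbitrary unital $k$-algebra; such an $f$ is in particular an epimorphism in $\mathrm{HopfAlg}$.

An epimorphism is a map whose image \emph{determines} $K$, as far as maps out of $K$ can tell, and this is weaker than asking that the image be all of $K$. For algebras the basic example is $k[t]\subset k[t,t^{-1}]$: inverses are unique, so a map that is known on $t$ is known on $t^{-1}$. It is known that $\mathrm{HopfAlg}$ has non-surjective epimorphisms $H\to K$, even with the antipode of $K$ bijective: the universal map from a Hopf algebra to its enveloping Hopf algebra with bijective antipode is an epimorphism and need not be surjective. Uniqueness of inverses is again at work. If the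 antipode $S$ of $K$ is bijective and $(x_{ab})$ is the matrix of coefficients of a finite-dimensional comodule, then the elements $S^{-1}(x_{ab})$ are the entries of the inverse of the transposed matrix, so an algebra map that is known on the $x_{ab}$ is known on the $S^{-1}(x_{ab})$ (Lemma~\ref{lem:duals}). When the antipode of $H$ is bijective as well, the image of $H$ is already stable under $S^{-1}$ and this mechanism gives nothing. Hence the following question, which we take from \cite{Chirvasitu}.

\begin{quote}
\emph{Let $f:H\to K$ be an epimorphism in $\mathrm{HopfAlg}$, and suppose that both $H$ and $K$ have bijective antipode. Must $f$ be surjective?}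
\end{quote}

The most familiar examples suggest a positive answer. A group algebra $kG$ is a free module over $kG'$ for a subgroup $G'$ (take coset representatives), and an enveloping algebra $U(\mathfrak g)$ is a free module over $U(\mathfrak g')$ for a Lie subalgebra $\mathfrak g'$ (by the Poincar\'e--Birkhoff--Witt theorem); by Theorem~\ref{thm:flat} below, these inclusions are epimorphisms of algebras only when they are equalities. Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
Let $k$ be any field. There are a Hopf algebra $K$ over $k$ and a proper Hopf subalgebra $H\subsetneq K$, both with bijective antipode, such that for every unital $k$-algebra $R$, two algebra maps $g_1,g_2:K\to R$ with $g_1|_H=g_2|_H$ are equal. In particular $H\hookrightarrow K$ is a non-surjective epimorphism in $\mathrm{HopfAlg}$. Moreover, $H$ can be taken to be the free Hopf algebra with bijective antipode on the $5\times5$ matrix coalgebra.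
\end{theorem}

The second result is not needed for the first. It names the property that any such example must lack.

\begin{theorem}\label{thm:flat}
Let $f:H\to K$ be a Hopf algebra map that is an epimorphism of algebras, and suppose that $H$ and $K$ have bijective antipodes. The following are equivalent: {\rm(1)} $f$ is surjective; {\rm(2)} $K$ is flat as a right $f(H)$-module; {\rm(3)} $K$ is flat as a left $f(H)$-module.
\end{theorem}

Thus in Theorem~\ref{thm:main} the algebra $K$ is flat over $H$ on neither side.

The proof of Theorem~\ref{thm:main} replaces the inversion of one matrix by an equation in two unknown matrices. Let $K$ coact on spaces $V_0,V_1,V_2$ so that a tensor $\theta\in V_0\otimes V_1\otimes V_2$ and a vector $\gamma_0\in V_2$ are invariant, and let $H$ be generated by the coefficients of $V_0$. If $\theta$ is \emph{rigid}, a condition of linear algebra, the invariance equation has at most one solution once the coefficients of $V_0$ are given, and $H\subset K$ is an epimorphism (Section~\ref{sec:rigid}). Uniqueness of the solution does not mean that it can be written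 down inside $H$. To prove that it cannot, we take the universal $K$ (Section~\ref{sec:K}) and find a basis of it under combinatorial conditions on $\theta$ (Section~\ref{sec:basis}). Section~\ref{sec:theta} exhibits a tensor of format $5\times4\times6$ that satisfies both sets of conditions. Section~\ref{sec:flat} proves Theorem~\ref{thm:flat} and can be read independently.

\medskip
\noindent\textbf{Conventions.} Algebras are associative and unital, and $\otimes=\otimes_k$. We write $\Delta(y)=\sum y_{(1)}\otimes y_{(2)}$. The antipode $S$ is characterized by $\sum y_{(1)}S(y_{(2)})=\varepsilon(y)1=\sum S(y_{(1)})y_{(2)}$; it reverses products and coproducts, and every bialgebra map between Hopf algebras commutes with the antipodes. The transpose of a matrix $x$ is $x^T$; over a noncommutative ring, $x$ may be invertible without $x^T$ being so.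

\section{Invariant tensors and rigidity}\label{sec:rigid}

\subsection*{Comatrices}
A \emph{comatrix} in a bialgebra $L$ is a square matrix $x=(x_{ab})$ over $L$ with
\[
\Delta(x_{ab})=\sum_c x_{ac}\otimes x_{cb},\qquad \varepsilon(x_{ab})=\delta_{ab}.
\]
Comatrices are right comodules with a chosen basis: if $V$ has basis $(v_b)$, the map $v_b\mapsto\sum_a v_a\otimes x_{ab}$ is a coaction exactly when $x$ is a comatrix. The \emph{$n\times n$ matrix coalgebra} has a basis of $n^2$ elements subject to the same formulas, so a coalgebra map from it to $L$ is the same as an $n\times n$ comatrix in $L$. The \emph{free Hopf algebra with bijective antipode} on this coalgebra is a Hopf algebra $H$ with bijective antipode and an $n\times n$ comatrix $x$ in $H$ such that, for every $n\times n$ comatrix $y$ in a Hopf algebra $L$ with bijective antipode, exactly one Hopf algebra map $H\to L$ sends $x$ to $y$.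

Let $x$ be a comatrix in a Hopf algebra with bijective antipode. For $n\in\mathbb Z$ define $x^{(n)}$ by $x^{(n)}_{ab}=S^n(x_{ab})$ for $n$ even and $x^{(n)}_{ab}=S^n(x_{ba})$ for $n$ odd. These are the coefficient matrices of the iterated duals of the comodule.

\begin{lemma}\label{lem:duals}
Each $x^{(n)}$ is a comatrix, and it is invertible with inverse $(x^{(n+1)})^T$. Two algebra maps from the Hopf algebra to an algebra $R$ that agree on the entries of one $x^{(n)}$ agree on the entries of all of them.
\end{lemma}

\begin{proof}
If $y$ is a comatrix, so are the matrices with $(a,b)$ entry $S^{\pm1}(y_{ba})$, because $S^{\pm1}$ reverses coproducts: $\Delta S^{\pm1}(y_{ba})=\sum_c S^{\pm1}(y_{ca})\otimes S^{\pm1}(y_{bc})$. Since $x^{(n\pm1)}_{ab}=S^{\pm1}(x^{(n)}_{ba})$, all $x^{(n)}$ are comatrices. For a comatrix $y$ the antipode axiom reads $\sum_b y_{ab}S(y_{bc})=\delta_{ac}=\sum_bS(y_{ab})y_{bc}$, so $y^{-1}=(S(y_{ab}))_{ab}$, which for $y=x^{(n)}$ is $(x^{(n+1)})^T$. The images of $x^{(n)}$ and $(x^{(n+1)})^T$ under an algebra map are inverse to each other, so each determines the other.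
\end{proof}

\subsection*{Three comodules}
Suppose first that two comodules $V_0,V_1$, with comatrices $\lambda,\mu$, carry an invariant tensor in $V_0\otimes V_1$ whose coefficient matrix $\Theta$ is invertible. Invariance reads $\lambda\Theta\mu^T=\Theta$, so $\mu^T=\Theta^{-1}\lambda^{-1}\Theta$: the matrix $\lambda$ determines $\mu$, but only by generating its entries. With three factors there are two unknown matrices, and the equation ties them together without solving for either.

Fix integers $m_0,m_1,m_2\ge1$ and put
\[
I_0=\{1,\dots,m_0\},\qquad I_1=\{1,\dots,m_1\},\qquad I_2=\{0,1,\dots,m_2\}.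
\]
Let $V_0,V_1,V_2$ have bases $(\alpha_a)_{a\in I_0}$, $(\beta_b)_{b\in I_1}$, $(\gamma_c)_{c\in I_2}$, and let $\theta=\sum\theta_{abc}\,\alpha_a\otimes\beta_b\otimes\gamma_c$ with $\theta_{abc}\in k$. Its \emph{slices} are $\theta_g=\sum_{a,b}\theta_{abg}\,\alpha_a\beta_b\in V_0\otimes V_1$, where $\alpha_a\beta_b$ abbreviates $\alpha_a\otimes\beta_b$. They are the columns of the matrix $\Theta$ with entries $\Theta_{(a,b),g}=\theta_{abg}$.

\begin{definition}\label{def:triple}
A \emph{$\theta$-triple} in a Hopf algebra $L$ with bijective antipode consists of comatrices $\lambda,\mu,\nu$ in $L$, indexed by $I_0,I_1,I_2$, such that for all $a,b,c$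
\begin{equation}\label{eq:triple}
\sum_{a',b',c'}\lambda_{aa'}\mu_{bb'}\nu_{cc'}\,\theta_{a'b'c'}=\theta_{abc},\qquad \nu_{c0}=\delta_{c0}.
\end{equation}
\end{definition}

The two conditions say that $\theta$ and $\gamma_0$ are invariant. Put $\xi=\nu^{(-1)}$, so that $\xi^{-1}=\nu^T$ by Lemma~\ref{lem:duals}. Row $0$ of $\nu^T$ is $(1,0,\dots,0)$, and so is row $0$ of $\xi$, since $\xi_{0g}=S^{-1}(\nu_{g0})$. Let $\lambda\otimes1$ and $1\otimes\mu$ be the matrices indexed by $I_0\times I_1$ whose entries at $((a,c),(b,d))$ are $\lambda_{ab}\delta_{cd}$ and $\delta_{ab}\mu_{cd}$; both constructions are multiplicative. The first condition in \eqref{eq:triple} says $(\lambda\otimes1)(1\otimes\mu)\Theta\nu^T=\Theta$, that is,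
\begin{equation}\label{eq:T0}
(\lambda\otimes1)(1\otimes\mu)\,\Theta=\Theta\,\xi .
\end{equation}
This equation is quadratic, but two solutions $(\mu,\xi)$ with the same $\lambda$ are related by a linear equation with scalar coefficients.

\begin{definition}\label{def:rigid}
The tensor $\theta$ is \emph{rigid} if the only scalar matrices $X$ (indexed by $I_1$) and $Y$ (indexed by $I_2$) such that $(1\otimes X)\Theta=\Theta Y$ and row $0$ of $Y$ is zero are $X=0$, $Y=0$.
\end{definition}

With $X\beta_d=\sum_c\beta_cX_{cd}$, the system reads slice by slice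
\begin{equation}\label{eq:rigid}
(1\otimes X)\,\theta_g=\sum_{h\neq0}Y_{hg}\,\theta_h\qquad(g\in I_2).
\end{equation}
It says that $1\otimes X\otimes1-1\otimes1\otimes Y^T$ kills $\theta$ and $Y^T$ kills $\gamma_0$. So rigidity means that the pair $(\theta,\gamma_0)$ has no infinitesimal symmetry acting trivially on $V_0$.

\begin{proposition}\label{prop:epi}
Let $K$ be a Hopf algebra with bijective antipode and $(\lambda,\mu,\nu)$ a $\theta$-triple in $K$ such that the entries of all $\lambda^{(n)},\mu^{(n)},\nu^{(n)}$ generate the algebra $K$. Let $H$ be the subalgebra generated by the entries of all $\lambda^{(n)}$. Then $H$ is a Hopf subalgebra with bijective antipode. If $\theta$ is rigid, then $H\subset K$ is an epimorphism of algebras.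
\end{proposition}

\begin{proof}
The entries of a comatrix span a subcoalgebra, so $H$ is a subbialgebra. The anti-automorphism $S$ maps the set of generators of $H$ onto itself, so $S(H)=H$.

Let $g_1,g_2:K\to R$ be algebra maps that agree on $H$. Put $l=g_1(\lambda)=g_2(\lambda)$, $z_i=g_i(\mu)$, $x_i=g_i(\xi)$; these matrices are invertible. By \eqref{eq:T0}, $(1\otimes z_i)\Theta x_i^{-1}=(l\otimes1)^{-1}\Theta$ for $i=1,2$, and therefore
\[
(1\otimes z_1^{-1}z_2)\,\Theta=\Theta\,x_1^{-1}x_2 .
\]
Row $0$ of $x_1^{-1}=g_1(\nu^T)$ and row $0$ of $x_2$ are $(1,0,\dots,0)$, so row $0$ of $x_1^{-1}x_2$ is too. Hence $X=z_1^{-1}z_2-1$ and $Y=x_1^{-1}x_2-1$ solve the system of Definition~\ref{def:rigid}, with entries in $R$. The coefficients of the system lie in $k$, so applying a linear form $\phi:R\to k$ entrywise gives a scalar solution, which is zero. As $\phi$ is arbitrary, $X=0$ and $Y=0$. Thus $g_1,g_2$ agree on $\mu$ and on $\nu^{(-1)}$, and by Lemma~\ref{lem:duals} on all generators of $K$.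
\end{proof}

\begin{remark}\label{rem:gamma}
The invariant vector $\gamma_0$ cannot be omitted. Without the condition on row $0$, the system has the solution $X=1$, $Y=1$. Without the second condition in \eqref{eq:triple} the conclusion fails for every $\theta$: in $K=k[t,t^{-1}]$ with $t$ grouplike take the diagonal matrices $\lambda=1$, $\mu=t\cdot1$, $\nu=t^{-1}\cdot1$. Then $H=k$, and the identity and $t\mapsto1$ are different maps $K\to K$ that agree on $H$.
\end{remark}

\begin{example}\label{ex:small}
The tensor with the single slice $\theta_0=\alpha_1\beta_1$ on one-dimensional spaces is rigid, but there \eqref{eq:triple} just says $\lambda\mu=1$. More can be seen for $m_0=m_1=2$, $m_2=1$ and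
\[
\theta_0=\alpha_1\beta_1,\qquad\theta_1=\alpha_1\beta_2+\alpha_2\beta_1 .
\]
For $g=1$, equation \eqref{eq:rigid} is $\alpha_1\otimes X\beta_2+\alpha_2\otimes X\beta_1=t(\alpha_1\beta_2+\alpha_2\beta_1)$ with $t=Y_{11}$, so $X$ is the scalar $t$. For $g=0$ it is $t\,\alpha_1\beta_1=Y_{10}(\alpha_1\beta_2+\alpha_2\beta_1)$, so $t=Y_{10}=0$. Thus $\theta$ is rigid: one slice makes $X$ a scalar, and the slice $\theta_0$ kills the scalar. The proof of Lemma~\ref{lem:rigid} follows the same pattern.

Here, however, $H=K$ in Proposition~\ref{prop:epi}. Since $\xi_{01}=0$, the element $\tau=\xi_{11}$ is grouplike, and column $1$ of \eqref{eq:T0} reads $\lambda\Pi\mu^T=\Pi\tau$ with $\Pi=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. So $\mu^T=\Pi\lambda^{-1}\Pi\tau$, and in particular $\mu_{11}=(\lambda^{-1})_{22}\tau$. Column $0$ gives $\lambda_{11}\mu_{11}=1$ and $\lambda_{11}\mu_{21}=\xi_{10}$. Hence $\tau^{-1}=\lambda_{11}(\lambda^{-1})_{22}\in H$ and $\tau=S(\tau^{-1})\in H$, and then all entries of $\mu$ and $\xi$ lie in $H$. The nondegenerate slice $\theta_1$ has brought us back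 to the case of two factors.
\end{example}

The task is therefore to find a rigid tensor for which no such computation leads into $H$, and to prove that none does.

\section{The universal Hopf algebra of a tensor}\label{sec:K}

The best chance for $H\ne K$ is the universal $\theta$-triple: every $K$ as in Proposition~\ref{prop:epi} is a quotient of the universal one, so if $H=K$ in the universal case, then $H=K$ always. We construct it by generators and relations, and first find which relations hold in every $\theta$-triple.

Extend $I_j$ and $m_j$ to $j\in\mathbb Z$ with period $3$, and define $\theta^j$ on $I_j\times I_{j+1}\times I_{j+2}$ by $\theta^0=\theta$ and cyclic rotation,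
\begin{equation}\label{eq:rot}
\theta^{j}_{xyw}=\theta^{j+1}_{ywx},\qquad\text{so that }\theta^{j+3}=\theta^j .
\end{equation}
Given a $\theta$-triple, write $(x_0,x_1,x_2)=(\lambda,\mu,\nu)$ and put
\begin{equation}\label{eq:ef}
e^{3i+r}=x_r^{(2i)},\qquad f^{3i+r}=x_r^{(2i+1)}\qquad(i\in\mathbb Z,\ r=0,1,2).
\end{equation}
Then $e^j,f^j$ are indexed by $I_j$, and
\begin{equation}\label{eq:S}
S(e^j_{ab})=f^j_{ba},\qquad S(f^j_{ab})=e^{j+3}_{ba},
\end{equation}
\begin{equation}\label{eq:const}
e^j_{a0}=\delta_{a0},\qquad f^j_{0b}=\delta_{0b}\qquad(j\equiv2 \bmod 3).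
\end{equation}
By Lemma~\ref{lem:duals}, $(e^j)^{-1}=(f^j)^T$ and $(f^j)^{-1}=(e^{j+3})^T$. Entry by entry, this is the vanishing of
\begin{align*}
A_j(a,c)&=\sum_b e^j_{ab}f^j_{cb}-\delta_{ac}, & B_j(a,c)&=\sum_b f^j_{ba}e^j_{bc}-\delta_{ac},\\
C_j(a,c)&=\sum_b f^j_{ab}e^{j+3}_{cb}-\delta_{ac}, & D_j(a,c)&=\sum_b e^{j+3}_{ba}f^j_{bc}-\delta_{ac}.
\end{align*}
The invariance of $\theta$ is a cubic relation. For rewriting it is better to move one factor to the other side, as in \eqref{eq:T0}. For $a\in I_j$, $c\in I_{j+1}$, $g\in I_{j+2}$ put
\begin{align*}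
T_j(a,c,g)&=\sum_{b,d}\theta^j_{bdg}\,e^j_{ab}e^{j+1}_{cd}-\sum_h\theta^j_{ach}\,f^{j-1}_{hg},\\
U_j(a,c,g)&=\sum_{b,d}\theta^j_{bdg}\,f^{j+1}_{dc}f^j_{ba}-\sum_h\theta^j_{ach}\,e^{j+2}_{gh}.
\end{align*}

\begin{lemma}\label{lem:rotate}
Let $e^j,f^j$ be matrices over an algebra for which all $A_j,B_j,C_j,D_j$ vanish. Let $(\mathrm{Inv}_j)$ be the family of equations $\sum\theta^j_{a'c'g'}\,e^j_{aa'}e^{j+1}_{cc'}e^{j+2}_{gg'}=\theta^j_{acg}$. Then $(\mathrm{Inv}_j)$, $T_j=0$ and $(\mathrm{Inv}_{j-1})$ are equivalent.
\end{lemma}

\begin{proof}
Fix $a,c$, and put $P_g=\sum_{b,d}\theta^j_{bdg}e^j_{ab}e^{j+1}_{cd}$ and $q_g=\theta^j_{acg}$. As row vectors, $T_j=0$ says $P=qf^{j-1}$ and $(\mathrm{Inv}_j)$ says $P(e^{j+2})^T=q$; these are equivalent because $(e^{j+2})^T=(f^{j-1})^{-1}$. By \eqref{eq:rot}, $(\mathrm{Inv}_{j-1})$ says $\sum_ge^{j-1}_{sg}P_g=q_s$, that is, $e^{j-1}P=q$ for column vectors. This is equivalent to $P=(f^{j-1})^Tq$, which is $T_j=0$ because $q$ is scalar.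
\end{proof}

In a $\theta$-triple $(\mathrm{Inv}_0)$ holds, so all $T_j$ vanish. Applying $S$ with \eqref{eq:S} turns $T_j(a,c,g)$ into $U_j(a,c,g)$, so all $U_j$ vanish too.

Now regard $e^j_{ab},f^j_{ab}$ ($j\in\mathbb Z$, $a,b\in I_j$) as symbols. Those listed in \eqref{eq:const} are \emph{constants} and stand for the scalars given there; the others are \emph{letters}. Let $F$ be the free algebra on the letters, $J\subset F$ the ideal generated by all $A_j,B_j,C_j,D_j,T_j,U_j$, and
\[
K=F/J,\qquad H=\text{the subalgebra of $K$ generated by the entries of all }e^{3i},f^{3i}.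
\]
The list of relations is redundant, but the redundant relations are what makes the rewriting system of Section~\ref{sec:basis} confluent.

\begin{proposition}\label{prop:K}
The algebra $K$ is a Hopf algebra with bijective antipode given by \eqref{eq:S}, in which all $e^j,f^j$ are comatrices. The triple $(e^0,e^1,e^2)$ is a $\theta$-triple that satisfies the hypothesis of Proposition~\ref{prop:epi}, with the subalgebra $H$ above. For every $\theta$-triple in a Hopf algebra $L$ with bijective antipode, exactly one Hopf algebra map $K\to L$ sends $(e^0,e^1,e^2)$ to it.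
\end{proposition}

\begin{proof}
\emph{Bialgebra.} Define algebra maps $\Delta,\varepsilon$ on $F$ by the comatrix formulas on letters. The formulas also hold for the constants: for $j\equiv2$,
\[
\sum_ce^j_{ac}\otimes e^j_{c0}=e^j_{a0}\otimes1=\delta_{a0}\,1\otimes1,\qquad \sum_cf^j_{0c}\otimes f^j_{cb}=1\otimes f^j_{0b}=\delta_{0b}\,1\otimes1 .
\]
So $F$ is a bialgebra in which all $e^j,f^j$ are comatrices. If $x,y$ are comatrices, so is the matrix $x\boxtimes y$ with entry $x_{ab}y_{cd}$ at $((a,c),(b,d))$, and so is the $1\times1$ matrix $(1)$. Up to sign, each family of relations consists of the entries of $uM-Mv$ with $u,v$ comatrices and $M$ a scalar matrix: for $A_j$ and $C_j$ take $u=e^j\boxtimes f^j$ or $f^j\boxtimes e^{j+3}$, $v=(1)$, and $M$ the column $(\delta_{bd})$; for $B_j$ and $D_j$ take $u=(1)$, $v=f^j\boxtimes e^j$ or $e^{j+3}\boxtimes f^j$, and $M$ the row $(\delta_{bd})$; for $T_j$ take $u=e^j\boxtimes e^{j+1}$, $v=f^{j-1}$, $M_{(b,d),g}=\theta^j_{bdg}$; for $U_j$ take $u=e^{j+2}$, $v=f^{j+1}\boxtimes f^j$, $M_{g,(d,b)}=\theta^j_{bdg}$. Now $\varepsilon(uM-Mv)=M-M=0$ and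
\[
\Delta\big((uM-Mv)_{pq}\big)=\sum_{p'}u_{pp'}\otimes(uM-Mv)_{p'q}+\sum_{q'}(uM-Mv)_{pq'}\otimes v_{q'q},
\]
because the terms $\sum u_{pp'}M_{p'q'}\otimes v_{q'q}$ cancel on the right. Hence $J$ is a biideal and $K$ is a bialgebra.

\emph{Antipode.} The formulas \eqref{eq:S} permute the letters bijectively and send each constant to a constant with the same value, so they define an anti-automorphism $S$ of $F$. For instance $S(A_j(a,c))=\sum_be^{j+3}_{bc}f^j_{ba}-\delta_{ac}=D_j(c,a)$, and the same substitution gives
\begin{equation}\label{eq:Srel}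
\begin{gathered}
A_j(a,c)\mapsto D_j(c,a)\mapsto A_{j+3}(a,c),\qquad B_j(a,c)\mapsto C_j(c,a)\mapsto B_{j+3}(a,c),\\
T_j(a,c,g)\mapsto U_j(a,c,g)\mapsto T_{j+3}(a,c,g).
\end{gathered}
\end{equation}
So $S$ permutes the relations, $S(J)=J$, and $S$ induces an anti-automorphism of $K$. The relations $A_j,B_j$ are the antipode axiom for the entries of $e^j$, and $C_j,D_j$ for those of $f^j$. The elements satisfying the axiom form a subspace closed under products, since $\sum y_{(1)}z_{(1)}S(z_{(2)})S(y_{(2)})=\varepsilon(z)\varepsilon(y)1$ and symmetrically on the other side. So $S$ is the antipode of $K$.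

\emph{The triple.} By Lemma~\ref{lem:rotate}, $T_0=0$ gives $(\mathrm{Inv}_0)$, and $e^2_{c0}=\delta_{c0}$ by construction. By \eqref{eq:S}, formula \eqref{eq:ef} holds in $K$ with $x_r=e^r$, so the entries of the $x_r^{(n)}$ generate $K$ and those of the $x_0^{(n)}$ generate $H$.

\emph{Universality.} For a $\theta$-triple in $L$, the matrices \eqref{eq:ef} satisfy \eqref{eq:const} and all relations, so they define an algebra map $K\to L$. It sends comatrices to comatrices, hence is compatible with $\Delta$ and $\varepsilon$ on generators, and is a Hopf algebra map. It is unique by Lemma~\ref{lem:duals}.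
\end{proof}

\section{A basis of normal words}\label{sec:basis}

To prove $H\neq K$ we must exclude every computation of the kind in Example~\ref{ex:small}. A basis of $K$ does this at one stroke.

\subsection*{The Diamond Lemma}
Let $F$ be a free algebra on a set of letters, and let $\le$ be a partial order on words that has the descending chain condition and is compatible with multiplication: $u<v$ implies $wuw'<wvw'$. Let $\mathcal R\subset F$ be a family of relations $\rho=W_\rho-r_\rho$, where the \emph{leading word} $W_\rho$ is a word and $r_\rho$ is a linear combination of words smaller than $W_\rho$. A word is \emph{normal} if it contains no $W_\rho$ as a subword. For a word $W$ let $J_{<W}$ be the span of all $u\rho v$ with $u,v$ words, $\rho\in\mathcal R$ and $uW_\rho v<W$. An \emph{overlap} is a word $W=uvw$ with $u,v,w$ nonempty and $W_\rho=uv$, $W_\sigma=vw$; it is \emph{resolvable} (relative to $\le$) if $\rho w-u\sigma\in J_{<W}$. Suppose that no $W_\rho$ is a subword of $W_\sigma$ for $\sigma\ne\rho$. Then Bergman's Diamond Lemma \cite[Theorem~1.2]{Bergman} states that if all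 overlaps are resolvable, the normal words form a basis of $F/(\mathcal R)$.

\subsection*{The order}
A letter has a \emph{type} ($e^j$ or $f^j$), a row index and a column index. Each of $A_j$ and $C_{j-3}$ is a sum over a column index of $e^j$. If both had their leading word at the same column, they would overlap in a word of type $f^{j-3}e^jf^j$, for which we have no resolving identity. We therefore use two orders on $I_j$: the natural order $<$, with maximum $m_j$, and the order
\[
0\prec m_j\prec m_j-1\prec\dots\prec2\prec1
\]
(omit $0$ if $0\notin I_j$), with maximum $1$. \emph{Columns of $e$-letters and rows of $f$-letters are compared by $<$; columns of $f$-letters and rows of $e$-letters are compared by $\prec$.} For words with the same sequence of types, the tuples of column indices are compared lexicographically from left to right, and the tuples of row indices lexicographically from right to left. Put $u<v$ if $u$ is shorter than $v$, or if $u\ne v$ have the same sequence of types, $\mathrm{col}(u)\le\mathrm{col}(v)$ and $\mathrm{row}(u)\le\mathrm{row}(v)$.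

This partial order is compatible with multiplication, because a common prefix or suffix does not change a lexicographic comparison of tuples of equal length. It has the descending chain condition: along a descending chain the length, and then the sequence of types, is eventually constant, and there are finitely many words with a given sequence of types. It is also invariant under $S$: by \eqref{eq:S}, $S$ reverses words and exchanges rows and columns, carrying columns of $e$-letters and rows of $f$-letters (order $<$) to each other, and likewise rows of $e$-letters and columns of $f$-letters (order $\prec$).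

\subsection*{Conditions on the tensor}
Put $I_j'=I_j\setminus\{0\}$, and let $\Sigma_j$ be the set of triples in $I_j'\times I'_{j+1}\times I'_{j+2}$ at which $\theta^j\neq0$. Lexicographic maxima below refer to the natural orders. We assume:
\begin{itemize}
\item[(P0)] All $m_j\ge2$, all $\theta_{abc}\in\{0,1\}$, and for every $g\in I_{j+2}$ the set of $(b,d)\in I_j'\times I'_{j+1}$ with $\theta^j_{bdg}=1$ is nonempty. Let $p_j(g)$ be its lexicographic maximum.
\item[(P1)] Each $p_j$ is injective.
\item[(P2)] The second coordinate of $p_{j-1}(g)$ is never $m_j$, and the first coordinate of $p_j(h)$ is never $1$.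
\item[(P3)] If the second coordinate of $p_{j-1}(g)$ and the first coordinate of $p_j(h)$ are both equal to $d$, then $p_{j-1}(g)=(h,d)$, $p_j(h)=(d,g)$, and $(h,d,g)$ is the lexicographic maximum of $\Sigma_{j-1}$.
\end{itemize}
Conditions (P0) and (P1) give the relations $T_j,U_j$ distinct leading words of length $2$; (P2) removes two overlaps, and (P3) allows only those overlaps of $T_{j-1}$ with $T_j$ that come from the cubic relation $(\mathrm{Inv}_{j-1})$. The tensor of Example~\ref{ex:small} has $m_2=1$ and $p_1(2)=(1,1)$, so it violates (P0) and (P2).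

\subsection*{Leading words}
For $j\equiv2$ four families vanish identically in $F$: for instance $A_j(a,0)=\sum_be^j_{ab}\delta_{0b}-\delta_{a0}=e^j_{a0}-\delta_{a0}=0$, and in the same way $B_j(a,0)=f^j_{0a}-\delta_{a0}$, $C_j(0,c)=e^{j+3}_{c0}-\delta_{0c}$ and $D_j(0,c)=f^j_{0c}-\delta_{0c}$ are $0$. Let $\mathcal R$ be the family of the remaining relations. With $m=m_j$, their leading words are
\[
\begin{array}{c|c|c|c|c|c}
A_j(a,c)&B_j(a,c)&C_j(a,c)&D_j(a,c)&T_j(a,c,g)&U_j(a,c,g)\\ \hline
e^j_{am}f^j_{cm}&f^j_{1a}e^j_{1c}&f^j_{a1}e^{j+3}_{c1}&e^{j+3}_{ma}f^j_{mc}&e^j_{ab}e^{j+1}_{cd}&f^{j+1}_{dc}f^j_{ba}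
\end{array}
\]
where $(b,d)=p_j(g)$ in the last two columns. Indeed, a monomial that involves a constant is zero or has length at most $1$. The monomials of length $2$ in $A_j,C_j,T_j$ differ only in their columns, so the leftmost column decides first: an $e$-column for $A_j$ and $T_j$ (order $<$), an $f$-column for $C_j$ (order $\prec$). Those in $B_j,D_j,U_j$ differ only in their rows, so the rightmost row decides first: an $e$-row for $B_j$ (order $\prec$), an $f$-row for $D_j$ and $U_j$ (order $<$). The words in the table involve no constant, because $m,1,b,d\neq0$ and the degenerate relations were removed, and they have coefficient $1$.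

\begin{proposition}\label{prop:basis}
If $\theta$ satisfies {\rm(P0)--(P3)}, the normal words form a basis of $K$.
\end{proposition}

\begin{proof}
The type sequences $e^jf^j$, $f^je^j$, $f^je^{j+3}$, $e^{j+3}f^j$, $e^je^{j+1}$, $f^{j+1}f^j$ are pairwise different for all families and all $j$, and within a family the leading word determines the indices, by (P1) for $T_j$ and $U_j$. So the leading words are distinct words of length $2$, none is a subword of another, and every overlap $W$ has length $3$.

By \eqref{eq:Srel}, $S$ permutes $\mathcal R$. It preserves the order, so it maps leading words to leading words, overlaps to overlaps, and $J_{<W}$ onto $J_{<S(W)}$. It turns a middle letter of type $f^j$ into one of type $e^{j+3}$. So it suffices to treat overlaps whose middle letter has type $e^j$. The left relation then ends in $e^j$ and the right one begins with $e^j$, which leaves nine combinations: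
\[
\begin{array}{c|ccc}
\text{left}\backslash\text{right}&A_j&D_{j-3}&T_j\\ \hline
B_j&\text{(a)}&\text{none}&\text{(c)}\\
C_{j-3}&\text{none}&\text{(b)}&\text{none}\\
T_{j-1}&\text{none}&\text{(d)}&\text{(e)}
\end{array}
\]
Write $m=m_j$. The pair $B_j,D_{j-3}$ would need the row of the middle letter to be both $1$ and $m$, and $C_{j-3},A_j$ would need its column to be both $1$ and $m$; but $m\ge2$. The pair $T_{j-1},A_j$ would need a second coordinate of $p_{j-1}$ equal to $m$, and $C_{j-3},T_j$ a first coordinate of $p_j$ equal to $1$; both are excluded by (P2).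

Each remaining overlap is resolved by computing a triple product in two ways. The resulting identity holds in the free algebra on all symbols $e^j_{ab},f^j_{ab}$, hence in $F$ after the constants are substituted. Two of its terms are the products $\rho w$ and $-u\sigma$ of the overlap, and we must show that every other term lies in $J_{<W}$. Call a term \emph{short} if it is a scalar multiple of a relation or zero. Short terms lie in $J_{<W}$ because $W$ has length $3$. In the identities below, a term in which a summation index equals $0$ is short, since either its relation vanishes identically or its outer factor is a constant. So only nonzero summation indices need attention.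

\smallskip
(a) $W=f^j_{1a}e^j_{1m}f^j_{cm}$. Both sums in
\[
\sum_bB_j(a,b)f^j_{cb}-\sum_sf^j_{sa}A_j(s,c)=0
\]
equal $\sum_{s,b}f^j_{sa}e^j_{sb}f^j_{cb}-f^j_{ca}$. The overlap consists of the terms $b=m$ and $s=1$. For $b\neq m$ the leading word $f^j_{1a}e^j_{1b}f^j_{cb}$ has the rows of $W$, and its first different column is the $e$-column $b<m$. For $s\ne1$ the word $f^j_{sa}e^j_{sm}f^j_{cm}$ has the columns of $W$, and its first different row from the right is the $e$-row $s\prec1$.

\smallskip
(b) $W=f^{j-3}_{a1}e^j_{m1}f^{j-3}_{mc}$. Both sums in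
\[
\sum_sC_{j-3}(a,s)f^{j-3}_{sc}-\sum_bf^{j-3}_{ab}D_{j-3}(b,c)=0
\]
equal $\sum_{s,b}f^{j-3}_{ab}e^j_{sb}f^{j-3}_{sc}-f^{j-3}_{ac}$. The overlap consists of the terms $s=m$ and $b=1$. For $s\neq m$ the word $f^{j-3}_{a1}e^j_{s1}f^{j-3}_{sc}$ has the columns of $W$, and its rightmost row is the $f$-row $s<m$. For $b\neq1$ the word $f^{j-3}_{ab}e^j_{mb}f^{j-3}_{mc}$ has the rows of $W$, and its leftmost column is the $f$-column $b\prec1$.

\smallskip
(c) $W=f^j_{1a}e^j_{1b_0}e^{j+1}_{cd_0}$ with $(b_0,d_0)=p_j(g)$. We have
\[
\sum_{b,d}\theta^j_{bdg}\,B_j(a,b)\,e^{j+1}_{cd}-\sum_sf^j_{sa}\,T_j(s,c,g)=U_{j-1}(g,a,c).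
\]
On the left the cubic terms cancel and leave $\sum_{s,h}\theta^j_{sch}f^j_{sa}f^{j-1}_{hg}-\sum_d\theta^j_{adg}e^{j+1}_{cd}$, which is the right side because $\theta^j_{sch}=\theta^{j-1}_{hsc}$ and $\theta^j_{adg}=\theta^{j-1}_{gad}$. The overlap consists of the terms $(b,d)=(b_0,d_0)$ and $s=1$, and the right side is short. For $(b,d)\neq(b_0,d_0)$ with $\theta^j_{bdg}=1$, the word $f^j_{1a}e^j_{1b}e^{j+1}_{cd}$ has the rows of $W$ and columns $(a,b,d)<(a,b_0,d_0)$, by the definition of $p_j(g)$. For $s\ne1$ the word $f^j_{sa}e^j_{sb_0}e^{j+1}_{cd_0}$ has the columns of $W$, and its first different row from the right is the $e$-row $s\prec1$.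

\smallskip
(d) $W=e^{j-1}_{ab_0}e^j_{md_0}f^{j-3}_{mc}$ with $(b_0,d_0)=p_{j-1}(g)$. We have
\[
\sum_sT_{j-1}(a,s,g)\,f^{j-3}_{sc}-\sum_{b,d}\theta^{j-1}_{bdg}\,e^{j-1}_{ab}\,D_{j-3}(d,c)=-U_{j-3}(c,g,a).
\]
On the left the cubic terms cancel and leave $-\sum_{s,h}\theta^{j-1}_{ash}f^{j-2}_{hg}f^{j-3}_{sc}+\sum_b\theta^{j-1}_{bcg}e^{j-1}_{ab}$, which is the right side because $\theta^{j-1}_{ash}=\theta^{j-3}_{sha}$ and $\theta^{j-1}_{bcg}=\theta^{j-3}_{cgb}$. The overlap consists of the terms $s=m$ and $(b,d)=(b_0,d_0)$, and the right side is short. For $s\ne m$ the word $e^{j-1}_{ab_0}e^j_{sd_0}f^{j-3}_{sc}$ has the columns of $W$, and its rightmost row is the $f$-row $s<m$. For $(b,d)\neq(b_0,d_0)$ with $\theta^{j-1}_{bdg}=1$, the word $e^{j-1}_{ab}e^j_{md}f^{j-3}_{mc}$ has the rows of $W$ and columns $(b,d,c)<(b_0,d_0,c)$.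

\smallskip
(e) Let $T_{j-1}(a,s,g)$ overlap with $T_j(s,c,h)$. The column $d$ of the middle letter is the second coordinate of $p_{j-1}(g)$ and the first coordinate of $p_j(h)$. By (P3), $W=e^{j-1}_{ah}e^j_{sd}e^{j+1}_{cg}$ and $(h,d,g)=\max\Sigma_{j-1}$. We have
\begin{multline*}
\sum_{g'}T_{j-1}(a,s,g')\,e^{j+1}_{cg'}-\sum_{h'}e^{j-1}_{ah'}\,T_j(s,c,h')\\
=-\sum_y\theta^{j-1}_{asy}\,C_{j-2}(y,c)+\sum_y\theta^j_{scy}\,A_{j-1}(a,y).
\end{multline*}
On the left the cubic terms cancel because $\theta^{j-1}_{h'd'g'}=\theta^j_{d'g'h'}$. What remains is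
\[
-\sum_y\theta^{j-1}_{asy}\big(C_{j-2}(y,c)+\delta_{yc}\big)+\sum_y\theta^j_{scy}\big(A_{j-1}(a,y)+\delta_{ay}\big),
\]
and the scalars cancel because $\theta^{j-1}_{asc}=\theta^j_{sca}$. The overlap consists of the terms $g'=g$ and $h'=h$, and all terms on the right are short. The other terms have leading words with the rows of $W$ and with columns $(p_{j-1}(g'),g')$ for $g'\ne g$, or $(h',p_j(h'))$ for $h'\neq h$. These triples lie in $\Sigma_{j-1}$, the second kind by \eqref{eq:rot}, and differ from its maximum $(h,d,g)$, so they are smaller.

\smallskip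
All overlaps are resolvable, and the Diamond Lemma applies.
\end{proof}

\begin{corollary}\label{cor:H}
If $\theta$ satisfies {\rm(P0)--(P3)}, then $H\neq K$, and $H$ with the comatrix $e^0$ is the free Hopf algebra with bijective antipode on the $m_0\times m_0$ matrix coalgebra.
\end{corollary}

\begin{proof}
Call the entries of the $e^{3i},f^{3i}$ the $H$-letters. Let $\tilde H$ be the algebra generated by the $H$-letters subject only to the relations $A_{3i},B_{3i},C_{3i},D_{3i}$, which involve no other letters. Every other relation has a leading word containing a letter whose index is not divisible by $3$; for $T_j,U_j$ this holds because the indices are $j$ and $j+1$. So a word in the $H$-letters that is not normal contains the leading word of a defining relation of $\tilde H$, and equals in $\tilde H$ a combination of smaller words in the $H$-letters. By the descending chain condition, the normal words in the $H$-letters span $\tilde H$. Their images under the surjection $\tilde H\to H$ are linearly independent by Proposition~\ref{prop:basis}. Hence $\tilde H\cong H$, and these words form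 a basis of $H$. The letter $e^1_{11}$ is a normal word that is not among them, so $e^1_{11}\notin H$.

Let $y$ be an $m_0\times m_0$ comatrix in a Hopf algebra $L$ with bijective antipode. By Lemma~\ref{lem:duals}, the matrices $y^{(2i)},y^{(2i+1)}$ satisfy the defining relations of $\tilde H$, so $e^{3i}\mapsto y^{(2i)}$, $f^{3i}\mapsto y^{(2i+1)}$ defines an algebra map $H\to L$. It sends comatrices to comatrices, so it is a Hopf algebra map. By Lemma~\ref{lem:duals} it is the only one with $e^0\mapsto y$.
\end{proof}

\section{A rigid tensor with few overlaps}\label{sec:theta}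

The two requirements pull in opposite directions: rigidity needs enough nonzero coefficients, while (P1)--(P3) need leading pairs that are distinct and rarely match. Take $m_0=5$, $m_1=4$, $m_2=5$ and the slices
\begin{equation}\label{eq:theta}
\begin{aligned}
\theta_0&=\alpha_4\beta_2, & \theta_1&=\alpha_4\beta_4+\alpha_5\beta_1, & \theta_2&=\alpha_2\beta_4+\alpha_5\beta_2,\\
\theta_3&=\alpha_3\beta_4+\alpha_5\beta_3, & \theta_4&=\alpha_1\beta_4+\alpha_4\beta_1, & \theta_5&=\alpha_1\beta_1+\alpha_3\beta_2+\alpha_2\beta_3.
\end{aligned}
\end{equation}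
Thus $\theta_{abc}=1$ exactly for the twelve triples $abc$
\[
420;\quad 441,\ 511;\quad 242,\ 522;\quad 343,\ 533;\quad 144,\ 414;\quad 115,\ 325,\ 235 .
\]

\begin{lemma}\label{lem:rigid}
The tensor \eqref{eq:theta} is rigid over every field.
\end{lemma}

\begin{proof}
Let $(X,Y)$ solve \eqref{eq:rigid}. The $\alpha_5$-, $\alpha_4$- and $\alpha_1$-components of the right side $\sum_{h=1}^5Y_{hg}\theta_h$ are
\[
Y_{1g}\beta_1+Y_{2g}\beta_2+Y_{3g}\beta_3,\qquad Y_{1g}\beta_4+Y_{4g}\beta_1,\qquad Y_{4g}\beta_4+Y_{5g}\beta_1 .
\]

$g=5$. The left side $\alpha_1\otimes X\beta_1+\alpha_3\otimes X\beta_2+\alpha_2\otimes X\beta_3$ has no $\alpha_5$- or $\alpha_4$-component, so $Y_{15}=Y_{25}=Y_{35}=0$ and then $Y_{45}=0$. The right side is $t\theta_5$ with $t=Y_{55}$, so $X\beta_i=t\beta_i$ for $i=1,2,3$.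

$g=0$. The left side is $t\,\alpha_4\beta_2$. The $\alpha_4$-component gives $t\beta_2=Y_{10}\beta_4+Y_{40}\beta_1$, so $t=0$. Thus $X$ kills $\beta_1,\beta_2,\beta_3$.

$g=1$. The left side is now $\alpha_4\otimes X\beta_4$. The $\alpha_5$-component gives $Y_{11}=0$, the $\alpha_1$-component gives $Y_{41}=0$, and the $\alpha_4$-component gives $X\beta_4=Y_{11}\beta_4+Y_{41}\beta_1=0$.

So $X=0$, and $\sum_{h=1}^5Y_{hg}\theta_h=0$ for all $g$. The $\alpha_5$- and $\alpha_1$-components displayed above vanish, which gives $Y_{hg}=0$ for $h=1,\dots,5$.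
\end{proof}

\begin{lemma}\label{lem:P}
The tensor \eqref{eq:theta} satisfies {\rm(P0)--(P3)}.
\end{lemma}

\begin{proof}
The table lists, for each $j$ mod $3$ and $g\in I_{j+2}$, the pairs $(b,d)\in I'_j\times I'_{j+1}$ with $\theta^j_{bdg}=1$, in increasing order; $p_j(g)$ is in bold. A triple $abc$ contributes $ab$ to the first row under $g=c$, and, if $c\neq0$, it contributes $bc$ to the second row under $g=a$ and $ca$ to the third row under $g=b$.
\[
\begin{array}{c|cccccc}
g&0&1&2&3&4&5\\ \hline
j\equiv0&\mathbf{42}&44,\mathbf{51}&24,\mathbf{52}&34,\mathbf{53}&14,\mathbf{41}&11,23,\mathbf{32}\\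
j\equiv1&&15,\mathbf{44}&35,\mathbf{42}&25,\mathbf{43}&14,\mathbf{41}&11,22,\mathbf{33}\\
j\equiv2&&15,44,\mathbf{51}&25,\mathbf{53}&35,\mathbf{52}&14,22,33,\mathbf{41}&
\end{array}
\]
All sets are nonempty and the bold pairs in each row are distinct, so (P0) and (P1) hold. The coordinates that lie in $I_j$ are as follows.
\[
\begin{array}{c|c|c|c|c}
j \bmod 3&m_j&\text{second coordinates of }p_{j-1}&\text{first coordinates of }p_j&\text{common}\\ \hline
0&5&1,2,3&3,4,5&3\\
1&4&1,2,3&3,4&3\\
2&5&1,2,3,4&4,5&4
\end{array}
\]
This proves (P2). In each row the common value $d$ is attained by a single $g$ and a single $h$.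
\begin{itemize}
\item $j\equiv0$: $p_2(2)=(5,3)$ and $p_0(5)=(3,2)$, so $(h,d,g)=(5,3,2)$. The elements of $\Sigma_2$, written $cab$, with largest first entry $c=5$ are $511,523,532$.
\item $j\equiv1$: $p_0(3)=(5,3)$ and $p_1(5)=(3,3)$, so $(h,d,g)=(5,3,3)$. The elements of $\Sigma_0$, written $abc$, with $a=5$ are $511,522,533$.
\item $j\equiv2$: $p_1(1)=(4,4)$ and $p_2(4)=(4,1)$, so $(h,d,g)=(4,4,1)$. The elements of $\Sigma_1$, written $bca$, with $b=4$ are $414,422,433,441$.
\end{itemize}
In each case $(h,d,g)$ is the maximum, which is (P3).
\end{proof}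

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $H\subset K$ be the algebras of Section~\ref{sec:K} for the tensor \eqref{eq:theta}. By Propositions~\ref{prop:K} and~\ref{prop:epi} and Lemma~\ref{lem:rigid}, $K$ is a Hopf algebra with bijective antipode, $H$ is a Hopf subalgebra with bijective antipode, and $H\subset K$ is an epimorphism of algebras. By Lemma~\ref{lem:P} and Corollary~\ref{cor:H}, $H\neq K$ and $H$ is free on the $5\times5$ matrix coalgebra.
\end{proof}

\section{Flatness over the image}\label{sec:flat}

\begin{proof}[Proof of Theorem~\ref{thm:flat}]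
Let $\bar H=f(H)$ and let $S$ be the antipode of $K$. Since the antipode $S_H$ of $H$ is surjective, $S(\bar H)=f(S_H(H))=\bar H$, so $\bar H$ is a Hopf subalgebra of $K$ stable under $S$ and $S^{-1}$. Maps that agree on $\bar H$ agree after composition with $f$, so $\bar H\subset K$ is an epimorphism of algebras.

If $f$ is surjective, $K=\bar H$ is free on both sides. For (2)$\Leftrightarrow$(3), the anti-automorphism $S$ of $\bar H$ turns a right module $M$ into a left module by $b\cdot y=yS(b)$, and $M$ is flat if and only if this left module is. For $M=K$, the map $S^{-1}$ sends $yS(b)$ to $bS^{-1}(y)$, so it is an isomorphism onto the usual left module $K$.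

It remains to prove (2)$\Rightarrow$(1). Suppose that the left $\bar H$-module $Q=K/\bar H$ is nonzero. The epimorphism property will give $K\otimes_{\bar H}Q=0$. Flatness alone does not deduce $Q=0$ from this, since a flat module may kill a nonzero module. The Hopf structure closes the gap by embedding $\bar H$ in a power of $Q$.

\emph{Step 1: $K\otimes_{\bar H}Q=0$.} Let $M$ be the $K$-bimodule $K\otimes_{\bar H}K$, let $\omega=1\otimes1\in M$, and make $K\oplus M$ an algebra by $(y,n)(y',n')=(yy',yn'+ny')$. The maps $y\mapsto(y,0)$ and $y\mapsto(y,y\omega-\omega y)$ are algebra maps $K\to K\oplus M$, because $y(y'\omega-\omega y')+(y\omega-\omega y)y'=yy'\omega-\omega yy'$. They agree on $\bar H$, hence are equal: $y\otimes1=1\otimes y$ in $M$ for all $y\in K$. Then $x\otimes y=xy\otimes1$, so $K\otimes_{\bar H}\bar H\to K\otimes_{\bar H}K$ is surjective, and its cokernel $K\otimes_{\bar H}Q$ is zero.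

\emph{Step 2: $\bar H$ embeds in $Q^n$ for some $n$.} Since $\Delta(\bar H)\subset\bar H\otimes K$, the coproduct induces a right $K$-coaction $\rho$ on $Q$, and $\rho(bq)=\Delta(b)\rho(q)$ for $b\in\bar H$, $q\in Q$. Every element of a comodule lies in a finite-dimensional subcomodule, so $Q$ has a nonzero subcomodule with basis $v_1,\dots,v_n$ and $\rho(v_i)=\sum_lv_l\otimes u_{li}$, where $u$ is a comatrix in $K$. The map
\[
\varphi:\bar H\to Q^n,\qquad \varphi(b)=(bv_1,\dots,bv_n),
\]
is left $\bar H$-linear, so $\mathfrak a=\ker\varphi$ is a left ideal, and $1\notin\mathfrak a$. For $x\in\mathfrak a$ we have $0=\rho(xv_i)=\sum_l\sum x_{(1)}v_l\otimes x_{(2)}u_{li}$. Multiply the second factor on the right by $S(u_{ij})$ and sum over $i$. Since $\sum_iu_{li}S(u_{ij})=\delta_{lj}$, this gives $\sum x_{(1)}v_j\otimes x_{(2)}=0$ for all $j$. Thus $\Delta(x)$ lies in the kernel of $\varphi\otimes\mathrm{id}$ on $\bar H\otimes\bar H$, which is $\mathfrak a\otimes\bar H$. Applying $S^{-1}$ to the antipode axiom gives $\sum S^{-1}(x_{(2)})x_{(1)}=\varepsilon(x)1$. Because $S^{-1}(\bar H)\subset\bar H$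 and $\mathfrak a$ is a left ideal, $\varepsilon(x)1\in\mathfrak a$, so $\varepsilon(x)=0$. Thus $\varepsilon(\mathfrak a)=0$, and $x=(\varepsilon\otimes\mathrm{id})\Delta(x)=0$ for all $x\in\mathfrak a$. Hence $\varphi$ is injective.

\emph{Step 3.} As $K$ is flat as a right $\bar H$-module, $\varphi$ induces an injection $K=K\otimes_{\bar H}\bar H\hookrightarrow(K\otimes_{\bar H}Q)^n=0$, which is absurd. So $Q=0$ and $f$ is surjective.
\end{proof}

\begin{remark}
In (2) and (3) the image $f(H)$ cannot be replaced by $H$. The counit $k[x]\to k$, with $x$ primitive, is a surjective Hopf algebra map, but $k$ is not flat over $k[x]$: multiplication by $x$ is injective on $k[x]$ and becomes zero after tensoring with $k$.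
\end{remark}

\begin{thebibliography}{9}
\bibitem{Bergman} Bergman, \emph{The diamond lemma for ring theory}, Adv. Math. \textbf{29} (1978).
\bibitem{Chirvasitu} Alexandru Chirvasitu, \emph{On epimorphisms and monomorphisms of Hopf algebras}, arXiv:0907.2881 (2009).
\end{thebibliography}
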